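\title{The Gauss sum and the dimension of a semisimple factorizable Hopf algebra}

\begin{abstract}
Let $A$ be a semisimple factorizable Hopf algebra of dimension $n$ over a field of characteristic zero, with Drinfel'd element $u$ and regular character $\chi_R$. We prove that $\chi_R(u^{-1})^2=\chi_R(u)^2$, determine the sign in $\chi_R(u^{-1})=\pm\chi_R(u)$, and show that $4$ divides $n$ whenever $n$ is even. This proves a conjecture posed by Sommerhaeuser and Zhu. From the $R$-matrix we construct a non-negative integer matrix of trace $1$ that commutes with the modular matrices of $A$, and a determinant argument on its generalized eigenspaces gives the identity. A separate $2$-adic argument shows that the identity fails for every modular category with positive integer dimensions whose global dimension is $2$ modulo $4$.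
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be a finite-dimensional Hopf algebra over a field $K$ of characteristic zero, with comultiplication $\Delta$, counit $\varepsilon$ and antipode $S$. Suppose that $A$ is quasitriangular with $R$-matrix $R=\sum R^1\otimes R^2$ (the axioms are recalled in Section~\ref{sec:background}), and put $R_{21}=\sum R^2\otimes R^1$ and $Q=R_{21}R$. The element $Q$ measures how far the braiding defined by $R$ is from being a symmetry, and $A$ is called \emph{factorizable} if it is as far as possible, in the sense that the map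
\[
\Phi\colon A^*\to A,\qquad \Phi(f)=(f\otimes\mathrm{id})(Q),
\]
is bijective. The \emph{Drinfel'd element} is $u=\sum S(R^2)R^1$; it is invertible. Let $n=\dim A$, and let $\chi_R$ be the character of the regular representation, so that $\chi_R(h)$ is the trace of left multiplication by $h$ on $A$.

The two numbers $\chi_R(u^{-1})$ and $\chi_R(u)$ generalize quadratic Gauss sums. For the group algebra of a cyclic group of odd order $n$, with a suitable $R$, they are $\sum_x\zeta^{x^2}$ and $\sum_x\zeta^{-x^2}$, where $\zeta$ is a primitive $n$-th root of unity, and their quotient is $(-1)^{(n-1)/2}$ (Section~\ref{sec:cyclic}). For semisimple factorizable $A$ in general, the following is known. If $n$ is odd, then $\chi_R(u^{-1})=\chi_R(u)$ when $n\equiv1\pmod 4$ and $\chi_R(u^{-1})=-\chi_R(u)$ when $n\equiv3\pmod4$. If $n$ is even, then $\chi_R(u^{-1})^4=\chi_R(u)^4$.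

The statement for even $n$ is weaker, and the smallest even Gauss sum shows what it leaves open. The function $x\mapsto\mathrm i^{x^2}$ on $\mathbb Z/2$ has Gauss sum $1+\mathrm i$, and $(1+\mathrm i)^4=(1-\mathrm i)^4$ while $(1+\mathrm i)^2\neq(1-\mathrm i)^2$. But this function does not come from an $R$-matrix on the group algebra of $\mathbb Z/2$, and no abelian group algebra of dimension $2$ modulo $4$ is factorizable (Section~\ref{sec:abelian}). One is led to guess that Hopf algebras avoid this example altogether. This is the conjecture posed in \cite{SZ}: \emph{if $A$ is semisimple and factorizable of even dimension $n$, then $4$ divides $n$ and $\chi_R(u^{-1})^2=\chi_R(u)^2$.} We prove it.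

\begin{theorem}\label{thm:main}
Let $A$ be a semisimple factorizable Hopf algebra over a field of characteristic zero, and let $n=\dim A$. Then $\chi_R(u^{-1})^2=\chi_R(u)^2$, for $n$ odd or even, and if $n$ is even then $4\mid n$.
\end{theorem}

Thus $\chi_R(u^{-1})=\pm\chi_R(u)$. The proof also gives the sign.

\begin{theorem}\label{thm:sign}
Let $A$ be as in Theorem~\ref{thm:main}. Over an algebraic closure of the ground field, let $V_i$ $(i\in I)$ be the simple $A$-modules, with characters $\chi_i$. Put $\lambda=\chi_R/n\in A^*$ and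
\[
\kappa=\sum_{i\in I}\lambda\bigl(\rho_+(\chi_i)\,\rho_-(\chi_i)\bigr),\qquad \rho_+(\chi)=\sum\chi(R^2)R^1,\qquad \rho_-(\chi)=\sum\chi(S(R^1))R^2 .
\]
Then $\kappa$ is an odd non-negative integer and $\chi_R(u^{-1})=(-1)^{(\kappa-1)/2}\chi_R(u)$.
\end{theorem}

Two of the three ingredients of the proof are statements about modular categories. A modular category over $\mathbb C$ has a finite set $I$ of simple objects, with dimensions $d_i$ and twists $\theta_i$, and two $I\times I$ matrices $\mathbf S$ and $\mathbf T=\operatorname{diag}(\theta_i)$, its \emph{modular data} (Section~\ref{sec:modular}). We write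
\[
n=\sum_id_i^2,\qquad \tau=\sum_id_i^2\theta_i,\qquad \xi=\tau/\sqrt n
\]
for the global dimension, the Gauss sum and the normalized Gauss sum. For the category of modules over $A$ one has $\chi_R(u^{-1})/\chi_R(u)=\xi^2$, so the identity in Theorem~\ref{thm:main} says that $\xi^4=1$.

\begin{theorem}\label{thm:det}
Let $(\mathbf S,\mathbf T)$ be the modular data of a modular category over $\mathbb C$. If $Z$ is an integer matrix commuting with $\mathbf S$ and $\mathbf T$, then
\[
\prod_{i\in I}\theta_i^{\,12Z_{ii}}=\xi^{\,4\operatorname{Tr}Z}.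
\]
\end{theorem}

\begin{theorem}\label{thm:twomodfour}
Let $\mathcal C$ be a modular category over $\mathbb C$ whose dimensions $d_i$ are positive integers, with $n=\sum_id_i^2\equiv2\pmod4$. Then $\xi^4=-1$.
\end{theorem}

The third ingredient is the only one that needs the Hopf algebra and not just its modular data. In Section~\ref{sec:invariant} we build from $R$ a matrix $Z$ as in Theorem~\ref{thm:det} whose only nonzero diagonal entry is a $1$ at the trivial module. Theorem~\ref{thm:det} then gives $\xi^4=1$, and Theorem~\ref{thm:twomodfour} excludes $n\equiv2\pmod4$.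

Section~\ref{sec:abelian} treats abelian group algebras, shows that Theorem~\ref{thm:main} is sharp, and carries out the determinant argument for cyclic groups of odd order. Section~\ref{sec:background} collects the standard facts that we use. Theorem~\ref{thm:det} is proved in Section~\ref{sec:det}, Theorem~\ref{thm:sign} and the identity of Theorem~\ref{thm:main} in Section~\ref{sec:invariant}, Theorem~\ref{thm:twomodfour} and the divisibility in Section~\ref{sec:two}.

\section{Abelian group algebras}\label{sec:abelian}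

\subsection{Bicharacters and their Gauss sums}

Let $D$ be a finite abelian group of order $n$, let $K$ contain a primitive root of unity of order the exponent of $D$, and let $A=K[D]$. Write the character group $\hat D$ additively, and let $e_x$ $(x\in\hat D)$ be the primitive idempotents of $A$. Then $\Delta(e_x)=\sum_{y+z=x}e_y\otimes e_z$ and $S(e_x)=e_{-x}$. Let $\beta\colon\hat D\times\hat D\to K^\times$ be a bicharacter, that is, a function that is multiplicative in each variable, and put
\[
R=\sum_{x,y}\beta(x,y)\,e_x\otimes e_y .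
\]
This is an $R$-matrix: of the three axioms \eqref{eq:Raxioms} below, the first holds because $A$ is commutative and cocommutative, and the other two say that $\beta(x+x',y)=\beta(x,y)\beta(x',y)$ and $\beta(x,y+y')=\beta(x,y)\beta(x,y')$. We have $Q=\sum b(x,y)\,e_x\otimes e_y$ with $b(x,y)=\beta(x,y)\beta(y,x)$, so $\Phi$ has matrix $b$. The columns $b(\,\cdot\,,y)$ are characters of $\hat D$, and distinct characters are linearly independent. Hence $A$ is factorizable if and only if the columns are distinct, that is, if and only if $b$ is nondegenerate. Finally $u=\sum_{x,y}\beta(x,y)e_{-y}e_x=\sum_x\beta(x,x)^{-1}e_x$, and $\chi_R(e_x)=1$, so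
\begin{equation}\label{eq:abeliangauss}
\chi_R(u^{-1})=\sum_x\beta(x,x),\qquad \chi_R(u)=\sum_x\beta(x,x)^{-1}.
\end{equation}

Here the divisibility in Theorem~\ref{thm:main} is elementary. If $n\equiv2\pmod4$, then $\hat D=\{0,g\}\oplus D'$ with $2g=0$ and $|D'|$ odd. Since $\beta(g,g)=\pm1$, we get $b(g,g)=1$; for $x\in D'$ the order of $b(g,x)$ divides both $2$ and $|D'|$, so $b(g,x)=1$. Thus $g$ lies in the radical of $b$, and $A$ is not factorizable. Both assertions of Theorem~\ref{thm:main} need factorizability: $K[\mathbb Z/2]$ with $R=1\otimes1$ has dimension $2$, and for $\hat D=\mathbb Z/4$ with $\beta(x,y)=\mathrm i^{xy}$, where $b(x,y)=(-1)^{xy}$ is degenerate, $\chi_R(u^{\mp1})^2=(2\pm2\mathrm i)^2=\pm8\mathrm i$.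

\begin{proposition}\label{prop:sharp}
In Theorem~\ref{thm:main} the divisor $4$ cannot be improved, and the exponent $2$ cannot be lowered even for even $n$. Each of the four values $\pm1,\pm\mathrm i$ occurs as $\xi=\chi_R(u^{-1})/\sqrt n$ for an algebra over $\mathbb C$ with $n$ even.
\end{proposition}

\begin{proof}
We use \eqref{eq:abeliangauss} for three bicharacters.
\begin{enumerate}
\item[(a)] $\hat D=(\mathbb Z/2)^2$, $\beta(x,y)=(-1)^{x_1y_2}$. The values $\beta(x,x)$ are $1,1,1,-1$, so $\chi_R(u^{\pm1})=2$ and $\xi=1$.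
\item[(b)] $\hat D=(\mathbb Z/2)^2$, $\beta(x,y)=(-1)^{x_1y_1+x_1y_2+x_2y_2}$. The values $\beta(x,x)$ are $1,-1,-1,-1$, so $\chi_R(u^{\pm1})=-2$ and $\xi=-1$.
\item[(c)] $\hat D=\mathbb Z/3$, $\beta(x,y)=\zeta_3^{xy}$ with $\zeta_3=e^{2\pi\mathrm i/3}$. Here $\chi_R(u^{-1})=1+2\zeta_3=\sqrt{-3}=-\chi_R(u)$.
\end{enumerate}
In (a) and (b), $b(x,y)=(-1)^{x_1y_2+x_2y_1}$; in (c), $b(x,y)=\zeta_3^{2xy}$. All are nondegenerate, and $n=4$ in (a) and (b). On a direct sum of two groups the product of two bicharacters has nondegenerate $b$ if both factors do, and the sums \eqref{eq:abeliangauss} multiply. The products of (a) and (b) with (c) have $n=12$, $\chi_R(u^{-1})=\pm2\sqrt{-3}=-\chi_R(u)$ and $\xi=\pm\mathrm i$.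
\end{proof}

\subsection{The determinant argument for a cyclic group of odd order}\label{sec:cyclic}

All information on $\xi$ in Sections \ref{sec:det} and \ref{sec:invariant} comes from the following observation. The relations in it are the defining relations of $SL_2(\mathbb Z)$, but we do not need this.

\begin{lemma}\label{lem:det}
Let $\mathfrak s,\mathfrak t$ be invertible operators on a finite-dimensional complex vector space with $\mathfrak s^4=1$ and $(\mathfrak{st})^3=\mathfrak s^2$. For every subspace $E$ stable under $\mathfrak s$ and $\mathfrak t$,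
\[
\det(\mathfrak t|E)^{12}=1,\qquad \det(\mathfrak s^2|E)=\det(\mathfrak t|E)^{-6}.
\]
\end{lemma}

\begin{proof}
The second relation gives $\det(\mathfrak s|E)=\det(\mathfrak t|E)^{-3}$. Square this, and raise it to the fourth power using $\mathfrak s^4=1$.
\end{proof}

Let $n$ be odd, $\zeta\in\mathbb C$ a primitive $n$-th root of unity, $\hat D=\mathbb Z/n$ and $\beta(x,y)=\zeta^{xy}$, so that $\tau=\chi_R(u^{-1})=\sum_x\zeta^{x^2}$. On $\mathbb C^n$, with standard basis $v_x$, consider the matrices $\mathbf S_{xy}=\zeta^{-2xy}$, $\mathbf T=\operatorname{diag}(\zeta^{x^2})$ and $\mathbf C_{xy}=\delta_{y,-x}$. Then $(\mathbf S^2)_{xy}=\sum_z\zeta^{-2z(x+y)}=n\mathbf C_{xy}$, and completing the square gives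
\[
(\mathbf{STS})_{xy}=\sum_z\zeta^{z^2-2z(x+y)}=\tau\,\zeta^{-(x+y)^2}=\tau\,(\mathbf T^{-1}\mathbf S\mathbf T^{-1})_{xy}.
\]
Hence $\tau\ne0$ and $(\mathbf{ST})^3=\mathbf S\cdot\mathbf T(\mathbf{STS})\mathbf T=\tau\mathbf S^2$. Choose $\gamma$ with $\gamma^3=\xi=\tau/\sqrt n$. Then $\mathfrak s=\mathbf S/\sqrt n$ and $\mathfrak t=\mathbf T/\gamma$ satisfy the hypotheses of Lemma~\ref{lem:det}, with $\mathfrak s^2=\mathbf C$.

On the whole space the lemma relates $\gamma^n$ to $\det\mathbf T$, which is not what we want: we want $\gamma$ to the first power and no twists. So we split the space. The matrix $\mathbf C$ commutes with $\mathfrak s$ and $\mathfrak t$, and its eigenspaces $E_+$ and $E_-$ are stable under both. For $n=3$, $E_+$ has basis $v_0,\ v_1+v_2$ and $E_-$ has basis $v_1-v_2$, so $\det(\mathfrak t|E_+)=\gamma^{-1}\cdot\zeta\gamma^{-1}$ and $\det(\mathfrak t|E_-)=\zeta\gamma^{-1}$. In general $E_+$ has basis $v_0$, $v_x+v_{-x}$ and $E_-$ has basis $v_x-v_{-x}$, for $1\le x\le(n-1)/2$. In the quotient of the two determinants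 everything cancels except the contribution of $v_0$:
\begin{equation}\label{eq:cyclicquotient}
\det(\mathfrak t|E_+)\cdot\det(\mathfrak t|E_-)^{-1}=\gamma^{-1}.
\end{equation}
By the first part of the lemma, $\xi^4=\gamma^{12}=1$. By the second part, $\det(\mathfrak t|E_+)^{-6}=1$ and $\det(\mathfrak t|E_-)^{-6}=(-1)^{(n-1)/2}$, so $\xi^2=\gamma^6=(-1)^{(n-1)/2}$. For $n=3$ this is $\tau^2=-3$, as in case (c) above.

The exponents $+1$ and $-1$ in \eqref{eq:cyclicquotient} are the eigenvalues of $\mathbf C$, and the cancellation happens because the diagonal entries of $\mathbf C$ are $\delta_{x0}$. Two things are needed in general. First, $\mathbf C$ must be replaced, since for $(\mathbb Z/2)^2$ it is the identity matrix. Second, the argument must work for a replacement $Z$ whose eigenvalues are not integers, where \eqref{eq:cyclicquotient} has no literal meaning.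

\section{Background}\label{sec:background}

\subsection{Quasitriangular Hopf algebras}

We write $\Delta(h)=h_1\otimes h_2$ and $R=R^1\otimes R^2=r^1\otimes r^2=p^1\otimes p^2$, with summation signs omitted; different letters denote independent copies of $R$. In a tensor power of $A$, $R_{ab}$ is the element with $R^1$ in leg $a$, $R^2$ in leg $b$ and $1$ elsewhere. An $R$-matrix is an invertible $R\in A\otimes A$ with
\begin{equation}\label{eq:Raxioms}
R\,(h_1\otimes h_2)=(h_2\otimes h_1)\,R,\qquad (\Delta\otimes\mathrm{id})R=R_{13}R_{23},\qquad (\mathrm{id}\otimes\Delta)R=R_{13}R_{12}.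
\end{equation}
The first axiom, used twice, shows that $Q=R_{21}R$ commutes with $\Delta(h)$. The other two will be used as \emph{splitting rules}. If $\Delta$ is applied to a leg $c$, which becomes the pair of legs $c',c''$, then
\begin{equation}\label{eq:split}
R_{cb}\ \mapsto\ R_{c'b}R_{c''b},\qquad R_{ac}^{-1}\ \mapsto\ (R_{ac''}R_{ac'})^{-1}=R_{ac'}^{-1}R_{ac''}^{-1}.
\end{equation}
The following consequences of \eqref{eq:Raxioms} are due to Drinfel'd:
\begin{equation}\label{eq:drinfeld}
\begin{gathered}
(\varepsilon\otimes\mathrm{id})R=1=(\mathrm{id}\otimes\varepsilon)R,\qquad R^{-1}=(S\otimes\mathrm{id})R,\qquad (S\otimes S)R=R,\\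
u\text{ is invertible},\qquad S^2(h)=uhu^{-1},\qquad \Delta(u)=Q^{-1}(u\otimes u).
\end{gathered}
\end{equation}
The dual $A^*$ is an algebra with product $(fg)(h)=f(h_1)g(h_2)$ and unit $\varepsilon$. If $A$ is semisimple in characteristic zero, then by Larson and Radford $S^2=\mathrm{id}$, and $\lambda=\chi_R/n$ is a two-sided integral of $A^*$ with $\lambda(1)=1$:
\begin{equation}\label{eq:integral}
f\lambda=\lambda f=f(1)\lambda\quad(f\in A^*),\qquad \lambda^2=\lambda,\qquad h_1\lambda(h_2)=\lambda(h)1 .
\end{equation}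
In particular $u$ is central, and $S(h_2)h_1=h_2S(h_1)=\varepsilon(h)1$.

\subsection{Reduction to the complex numbers}

Fix a basis of $A$. The structure constants of $A$ and the coefficients of $R$ generate a finitely generated field $K_0\subseteq K$ over $\mathbb Q$, and they define a quasitriangular Hopf algebra $A_0$ over $K_0$ with $A=A_0\otimes K$. The left integrals, the $\Lambda$ with $h\Lambda=\varepsilon(h)\Lambda$ for all $h$, form a one-dimensional space cut out by linear equations over $K_0$, and by Maschke's theorem a finite-dimensional Hopf algebra is semisimple if and only if $\varepsilon(\Lambda)\ne0$ for $\Lambda\neq0$. Factorizability is the nonvanishing of a determinant in $K_0$. So both properties pass from $A$ to $A_0$ and to every field extension of $A_0$. The traces $\chi_R(u^{\pm1})$ lie in $K_0$. The simple modules of $A_0\otimes\overline{K_0}$ stay simple and exhaust the simple modules after extension to any larger algebraically closed field, so $\kappa$ can be computed over $\overline{K_0}$. Since $\overline{K_0}$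 embeds in $\mathbb C$, \emph{we assume from now on that $K=\mathbb C$}.

We note that
\begin{equation}\label{eq:Su}
S(R^1)R^2=S(u)=u .
\end{equation}
The first equality holds as $S^2=\mathrm{id}$. For the second, $(S\otimes S)R=R$ gives $R^1S(R^2)=S(R^1)R^2$, so $\chi_i(u)=\chi_i(R^1S(R^2))=\chi_i(S(u))$ for every irreducible character $\chi_i$, and two central elements of a semisimple complex algebra with the same irreducible character values are equal.

\subsection{Modular data}\label{sec:modular}

A modular category over $\mathbb C$ is a semisimple $\mathbb C$-linear ribbon category with finitely many simple objects $V_i$ $(i\in I)$ and simple unit object $V_0$, whose matrix $\mathbf S$ below is invertible. Let $i\mapsto i^*$ be the involution with $V_{i^*}\cong V_i^*$, let $\mathbf C$ be its permutation matrix, and let $N_{ij}^k$ be the multiplicity of $V_k$ in $V_i\otimes V_j$; thus $N_{ij}^0=\delta_{j,i^*}$. With the quantum dimensions $d_i$ and the twists $\theta_i$, put $\mathbf T=\operatorname{diag}(\theta_i)$ and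
\begin{equation}\label{eq:Sdef}
\mathbf S=(s_{ij}),\qquad s_{ij}=\theta_i^{-1}\theta_j^{-1}\sum_kN_{ij^*}^k\,\theta_kd_k .
\end{equation}
We use the following standard facts; see \cite[\S3.1]{BK} and \cite[Ch.~8]{EGNO}.
\begin{enumerate}
\item[(M1)] The $\theta_i$ are roots of unity (Vafa's theorem), $\theta_0=1$ and $\theta_{i^*}=\theta_i$.
\item[(M2)] $\mathbf S$ is symmetric, $s_{0j}=d_j$, $\overline{s_{ij}}=s_{ij^*}$, $\mathbf S\overline{\mathbf S}=n$ and $\mathbf S^2=n\mathbf C$.
\item[(M3)] $(\mathbf{ST})^3=\tau\mathbf S^2$ and $\tau\bar\tau=n$.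
\item[(M4)] $s_{ij}s_{kj}=d_j\sum_lN_{ik}^l\,s_{lj}$.
\end{enumerate}
We fix $\gamma\in\mathbb C$ with $\gamma^3=\xi$ and put
\[
\mathfrak s=\mathbf S/\sqrt n,\qquad \mathfrak t=\mathbf T/\gamma .
\]
By (M2) and (M3), $\mathfrak s^2=\mathbf C$, $\mathfrak s^4=1$ and $(\mathfrak{st})^3=\tau\mathbf S^2/(n^{3/2}\xi)=\mathfrak s^2$, so Lemma~\ref{lem:det} applies. On the whole space it gives $\gamma^{12|I|}=(\det\mathbf T)^{12}$, so $\gamma$ is a root of unity by (M1).

For a semisimple factorizable Hopf algebra $A$ over $\mathbb C$, the category $\operatorname{Rep}A$ of finite-dimensional modules, with the trivial pivotal structure, is a modular category (Turaev; see also \cite[\S3.1]{BK}, \cite[Ch.~8]{EGNO}). Its dimensions are $d_i=\dim V_i$, its global dimension is $\sum d_i^2=\dim A$, and $\theta_i$ is the scalar by which $u^{-1}$ acts on $V_i$. From $Q=\Delta(u^{-1})(u\otimes u)$ and $Q^{-1}=\Delta(u)(u^{-1}\otimes u^{-1})$ we get, using \eqref{eq:Sdef} and (M2),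
\begin{equation}\label{eq:Qtraces}
\begin{aligned}
(\chi_i\otimes\chi_k)(Q)&=\theta_i^{-1}\theta_k^{-1}\sum_mN_{ik}^m\theta_md_m=s_{ik^*}=\overline{s_{ik}},\\
(\chi_j\otimes\chi_l)(Q^{-1})&=\theta_j\theta_l\sum_mN_{jl}^m\theta_m^{-1}d_m=\overline{s_{jl^*}}=s_{jl}.
\end{aligned}
\end{equation}
Since $\chi_R=\sum d_i\chi_i$, we have $\chi_R(u^{-1})=\tau$ and $\chi_R(u)=\bar\tau$, and by (M3)
\begin{equation}\label{eq:quotient}
\frac{\chi_R(u^{-1})}{\chi_R(u)}=\frac{\tau}{\bar\tau}=\frac{\tau^2}{n}=\xi^2 .
\end{equation}
For the algebras of Section~\ref{sec:abelian}, $I=\hat D$, $x^*=-x$, $d_x=1$, $\theta_x=\beta(x,x)$ and $s_{xy}=b(x,y)^{-1}$.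

\begin{example}\label{ex:semion}
The semion category is the modular category behind the Gauss sum $1+\mathrm i$ of the introduction. It has $I=\{0,1\}$, $d_0=d_1=1$, $\theta_0=1$, $\theta_1=\mathrm i$, so that $\mathbf S=\left(\begin{smallmatrix}1&1\\1&-1\end{smallmatrix}\right)$, $n=2$, $\tau=1+\mathrm i$ and $\xi=e^{2\pi\mathrm i/8}$. It shows that Theorem~\ref{thm:twomodfour} concerns a non-empty class of categories. It also shows that for even $n$ both assertions of Theorem~\ref{thm:main}, read as $\xi^4=1$ and $4\mid n$, fail for modular categories with integer dimensions that have no fiber functor. A proof of Theorem~\ref{thm:main} must therefore use more than (M1)--(M4) and the integrality of the $d_i$.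
\end{example}

\section{Integer matrices commuting with the modular data}\label{sec:det}

Let $(\mathbf S,\mathbf T)$ be modular data and $Z$ an integer matrix commuting with $\mathbf S$ and $\mathbf T$. Let $E_z$ be the generalized eigenspace of $Z$ on $\mathbb C^I$ for the eigenvalue $z$. The analogue of \eqref{eq:cyclicquotient} would be $\prod_z\det(\mathfrak t|E_z)^z=\prod_i(\theta_i/\gamma)^{Z_{ii}}$. The eigenvalues need not be integers: in case (b) of Proposition~\ref{prop:sharp}, every permutation of the three nonzero elements of $\hat D$ commutes with $\mathbf S$ and $\mathbf T$, and a $3$-cycle has eigenvalues $1,1,\zeta_3,\zeta_3^2$. We therefore work with exponents. The eigenvalues lie in the ring $\mathcal O$ of all algebraic integers, because the characteristic polynomial of $Z$ is monic with integer coefficients. The identity then becomes a congruence in $\mathcal O$, and we return to $\mathbb Z$ through $\mathcal O\cap\mathbb Q=\mathbb Z$. This is the only use of the integrality of $Z$.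

Choose a positive multiple $\ell$ of $12$ with $(\theta_i/\gamma)^\ell=1$ for all $i$, put $\omega=e^{2\pi\mathrm i/\ell}$, and write $\theta_i/\gamma=\omega^{a_i}$ with $0\le a_i<\ell$. Each $E_z$ is stable under $\mathfrak s$ and $\mathfrak t$, so by Lemma~\ref{lem:det} there are integers $k_z$ with
\[
\det(\mathfrak t|E_z)=e^{2\pi\mathrm ik_z/12}.
\]

\begin{lemma}\label{lem:congruence}
We have $\displaystyle\sum_iZ_{ii}\,a_i\equiv\frac{\ell}{12}\sum_zz\,k_z\pmod{\ell\mathcal O}$.
\end{lemma}

\begin{proof}
For $0\le a<\ell$ let $U_a$ be the span of the standard basis vectors with $a_i=a$; this is the $\omega^a$-eigenspace of $\mathfrak t$. Put $m_{z,a}=\dim(E_z\cap U_a)$. Since $\mathfrak t$ is diagonalizable and $E_z$ is $\mathfrak t$-stable, $E_z=\bigoplus_aE_z\cap U_a$. So $\det(\mathfrak t|E_z)=\omega^{\sum_aa\,m_{z,a}}$, which means $\sum_aa\,m_{z,a}\equiv\frac\ell{12}k_z\pmod\ell$. Since $U_a$ is $Z$-stable, $U_a=\bigoplus_zE_z\cap U_a$, and the trace of $Z$ on $U_a$ is both $\sum_{a_i=a}Z_{ii}$ and $\sum_zz\,m_{z,a}$. Therefore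
\[
\sum_iZ_{ii}a_i=\sum_aa\sum_zz\,m_{z,a}=\sum_zz\sum_aa\,m_{z,a}\equiv\frac\ell{12}\sum_zz\,k_z\pmod{\ell\mathcal O}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:det}]
By Lemma~\ref{lem:congruence}, $12\sum_iZ_{ii}a_i\in\ell\mathcal O\cap\mathbb Z=\ell\mathbb Z$. Hence $\prod_i(\theta_i/\gamma)^{12Z_{ii}}=1$, and $\gamma^{12}=\xi^4$.
\end{proof}

When the diagonal of $Z$ is concentrated at the unit object, the second part of Lemma~\ref{lem:det} gives the sign of $\xi^2$, as it did for cyclic groups.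

\begin{proposition}\label{prop:traceone}
Suppose in addition that $Z_{ii}=\delta_{i0}$, and let $\kappa_Z=\operatorname{Tr}(Z\mathbf C)$. Then $\xi^4=1$, the integer $\kappa_Z$ is odd, and $\xi^2=(-1)^{(\kappa_Z-1)/2}$.
\end{proposition}

\begin{proof}
Theorem~\ref{thm:det} reads $\theta_0^{12}=\xi^4$, so $\gamma^{12}=\xi^4=1$. Hence $\gamma^{-1}=\omega^{a_0}=e^{2\pi\mathrm ik/12}$ with $a_0=\frac\ell{12}k$ and $k\in\mathbb Z$. The left side in Lemma~\ref{lem:congruence} is $a_0$; dividing by $\ell/12$ gives $k\equiv\sum_zzk_z\pmod{12\mathcal O}$.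

Let $m_z^-$ be the multiplicity of the eigenvalue $-1$ of $\mathbf C=\mathfrak s^2$ on $E_z$. By Lemma~\ref{lem:det}, $(-1)^{m_z^-}=\det(\mathfrak t|E_z)^{-6}=(-1)^{k_z}$, so $m_z^-\equiv k_z\pmod2$. The projection $(1-\mathbf C)/2$ onto the $(-1)$-eigenspace of $\mathbf C$ commutes with $Z$, and $\operatorname{Tr}Z=1$. Hence
\[
\frac{1-\kappa_Z}2=\operatorname{Tr}\Bigl(Z\,\frac{1-\mathbf C}2\Bigr)=\sum_zz\,m_z^-\equiv\sum_zz\,k_z\equiv k\pmod{2\mathcal O}.
\]
So $(1-\kappa_Z)/2-k\in2\mathcal O\cap\mathbb Q=2\mathbb Z$. Thus $\kappa_Z$ is odd and $\xi^2=\gamma^6=(-1)^k=(-1)^{(\kappa_Z-1)/2}$.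
\end{proof}

For the semion category a matrix commuting with $\mathbf T$ is diagonal, and then scalar if it also commutes with $\mathbf S$. So $\operatorname{Tr}Z$ is even, and Theorem~\ref{thm:det} yields no more than $\xi^8=\mathrm i^{12}=1$.

\section{A matrix of trace one from the $R$-matrix}\label{sec:invariant}

In this section $A$ is a semisimple factorizable Hopf algebra over $\mathbb C$, with the modular data of $\operatorname{Rep}A$.

\begin{proposition}\label{prop:Z}
There is an $I\times I$ matrix $Z$ of non-negative integers that commutes with $\mathbf S$, $\mathbf T$ and $\mathbf C$ and has $Z_{ii}=\delta_{i0}$. Moreover $\operatorname{Tr}(Z\mathbf C)=\kappa$.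
\end{proposition}

\subsection{The abelian case suggests the definition}

For $A=\mathbb C[D]$ the modular data depend only on $\beta(x,x)$, whereas the Hopf algebra provides $\beta$ itself, which has no counterpart for the semion. One way to use $\beta$ is to compare its two variables. Let $Z'_{yy'}=1$ if $\beta(x,y)=\beta(y',x)$ for all $x$, and $Z'_{yy'}=0$ otherwise. If $Z'_{yy'}=1$, then $x=y$ and $x=y'$ give $\theta_y=\beta(y',y)=\theta_{y'}$, so $Z'$ commutes with $\mathbf T$. Also $Z'_{y,-y}=1$ means that $y$ is in the radical of $b$, that is, $y=0$; so $Z=Z'\mathbf C$ has the required diagonal. For the cyclic groups of Section~\ref{sec:cyclic}, $Z'=1$ and $Z=\mathbf C$. In case (b) of Proposition~\ref{prop:sharp} the condition is $y'=(y_1+y_2,y_1)$, a $3$-cycle on the nonzero elements. In case (a) it is $y_2=y_1'=0$, and $Z'$ has rank one; so $Z$ need not be a permutation matrix.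

By orthogonality of characters, $Z'_{yy'}=\frac1n\sum_x\beta(y',x)^{-1}\beta(x,y)$. The element $R_{23}^{-1}R_{31}$ acts on $e_y\otimes e_{y'}\otimes e_x$ by $\beta(y',x)^{-1}\beta(x,y)$, and the average over $x$ is $\lambda$. So $Z'_{yy'}=(\chi_y\otimes\chi_{y'}\otimes\lambda)(R_{23}^{-1}R_{31})$, and this formula makes sense for every $A$.

\subsection{The algebra $A\otimes A$ as a product of $A$ and $A^*$}

Let $B=A\otimes A$ and $X=R_{23}^{-1}R_{31}=R^2\otimes S(r^1)\otimes r^2R^1\in A^{\otimes3}$, and define
\[
\Gamma\colon A^*\to B,\qquad \Gamma(f)=(\mathrm{id}\otimes\mathrm{id}\otimes f)(X)=f(r^2R^1)\,R^2\otimes S(r^1).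
\]
To see that $(\chi_i\otimes\chi_j)(\Gamma(\lambda))$ is a non-negative integer, we show that $\Gamma(\lambda)$ is an idempotent.

\begin{lemma}\label{lem:Gamma}
$\Gamma$ is a unital algebra homomorphism.
\end{lemma}

\begin{proof}
Apply $\Delta$ to leg $3$ of $X$, producing legs $3,4$. By \eqref{eq:split}, $X$ becomes $R_{23}^{-1}R_{24}^{-1}R_{31}R_{41}$. The two middle factors occupy disjoint legs and commute, so this is $(R_{23}^{-1}R_{31})(R_{24}^{-1}R_{41})$. Applying $f$ to leg $3$ and $g$ to leg $4$ gives $\Gamma(fg)=\Gamma(f)\Gamma(g)$. Also $\Gamma(\varepsilon)=1$ by \eqref{eq:drinfeld}.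
\end{proof}

The next lemma replaces the remark on the radical of $b$. Apart from the modularity of $\operatorname{Rep}A$, it is the only place where factorizability enters.

\begin{lemma}\label{lem:bijective}
The map $A\otimes A^*\to B$, $a\otimes f\mapsto\Delta(a)\Gamma(f)$, is bijective.
\end{lemma}

\begin{proof}
We first remove $\Delta$. The map $\Psi(a\otimes y)=a_1y\otimes a_2$ on $A\otimes A$ is bijective with inverse $y\otimes z\mapsto z_2\otimes S(z_1)y$, because $z_2S(z_1)y\otimes z_3=y\otimes z$ and $a_3\otimes S(a_2)a_1y=a\otimes y$. Now $\Delta(a)\Gamma(f)=f(r^2R^1)\,a_1R^2\otimes a_2S(r^1)$, and $\Delta(S(h))=S(h_2)\otimes S(h_1)$. Hence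
\begin{align*}
\Psi^{-1}(\Delta(a)\Gamma(f))&=f(r^2R^1)\;a_3S(r^1_1)\otimes r^1_2\,S(a_2)a_1\,R^2=f(r^2R^1)\;aS(r^1_1)\otimes r^1_2R^2\\
&=aS(r^1)\otimes p^1R^2\;f(r^2p^2R^1),
\end{align*}
where the last step is $(\Delta\otimes\mathrm{id})R=R_{13}R_{23}$. This is a composite of two maps. The first is $a\otimes f\mapsto aS(r^1)\otimes f(r^2\,\cdot\,)$. The rule $(f\cdot h)(y)=f(hy)$ makes $A^*$ a right $A$-module, and this map is the right action of the invertible element $R^{-1}$ on $A\otimes A^*$, so it is bijective. The second is the identity tensored with $g\mapsto g(p^2R^1)\,p^1R^2=(g\otimes\mathrm{id})(R_{21}R)=\Phi(g)$, which is bijective by factorizability.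
\end{proof}

\subsection{The matrix $Z'$ and the module $L$}

Let $q=\Gamma(\lambda)$. By Lemma~\ref{lem:Gamma} and \eqref{eq:integral}, $q^2=q$ and $\Gamma(f)q=f(1)q$. The simple $B$-modules are the $V_{ij}=V_i\otimes V_j$. Put
\[
Z'_{ij}=(\chi_i\otimes\chi_j)(q)=\dim qV_{ij}\in\mathbb Z_{\ge0}.
\]
By the formula for $\Gamma$, $Z'_{ij}=\lambda(\rho_-(\chi_j)\rho_+(\chi_i))$, and this is $\lambda(\rho_+(\chi_i)\rho_-(\chi_j))$ because $\lambda$ is a multiple of a character. Hence $\operatorname{Tr}Z'=\kappa$. Also $Z'_{00}=\lambda(1)=1$.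

The entries of $Z'$ are the multiplicities in one module, which can be described in a second way. Let $L=Bq$. Since $\operatorname{Hom}_B(Bq,V)\cong qV$ for every $B$-module $V$,
\begin{equation}\label{eq:Ldecomp}
L\cong\bigoplus_{k,l}V_{kl}^{\,\oplus Z'_{kl}}\qquad\text{as $B$-modules}.
\end{equation}
Regard every $B$-module as an $A$-module through $\Delta$, and write $a\cdot v=\Delta(a)v$. By Lemma~\ref{lem:bijective}, $L=\Delta(A)\Gamma(A^*)q=\Delta(A)q$, and $\Delta(a)\Gamma(\lambda)=0$ forces $a\otimes\lambda=0$. So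
\begin{equation}\label{eq:Lfree}
A\to L,\quad a\mapsto a\cdot q,\quad\text{is an isomorphism of $A$-modules}.
\end{equation}
The trivial module occurs once in $A$ and with multiplicity $\delta_{l,k^*}$ in $V_{kl}$. Comparing \eqref{eq:Ldecomp} and \eqref{eq:Lfree},
\begin{equation}\label{eq:traceone}
\sum_iZ'_{ii^*}=1 .
\end{equation}
Without factorizability this fails: for $R=1\otimes1$ one has $q=1$ and $Z'_{ij}=d_id_j$.

\begin{lemma}\label{lem:T}
If $Z'_{ij}\ne0$, then $\theta_i=\theta_j$. Hence $Z'$ commutes with $\mathbf T$.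
\end{lemma}

\begin{proof}
Let $0\ne v\in qV_{ij}$. Then $\Gamma(f)v=f(1)v$ for all $f\in A^*$, which says that $X(v\otimes1)=v\otimes1$ in $V_i\otimes V_j\otimes A$. Multiplying by $R_{23}$ gives $R_{31}(v\otimes1)=R_{23}(v\otimes1)$, that is,
\[
(R^2\otimes1)v\otimes R^1=(1\otimes R^1)v\otimes R^2 .
\]
In the abelian case we set $x=y$ and $x=y'$. Here we apply the linear maps $v\otimes a\mapsto(S(a)\otimes1)v$ and $v\otimes a\mapsto(1\otimes S(a))v$. By \eqref{eq:Su} and the definition of $u$, which acts on $V_k$ by $\theta_k^{-1}$, we obtain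
\[
\theta_i^{-1}v=(S(R^2)\otimes R^1)v,\qquad (R^2\otimes S(R^1))v=\theta_j^{-1}v .
\]
From $(S\otimes S)R=R$ and $S^2=\mathrm{id}$ we get $S(R^2)\otimes R^1=R^2\otimes S(R^1)$. So $\theta_i=\theta_j$.
\end{proof}

\subsection{Commutation with $\mathbf S$}

We want $\overline{\mathbf S}Z'\mathbf S=nZ'$. By \eqref{eq:Qtraces} and \eqref{eq:Ldecomp}, the $(i,j)$ entry of the left side is the trace of $Q_{13}Q_{24}^{-1}\in B\otimes B=A^{\otimes4}$ on $V_{ij}\otimes L$. The difficulty is to compute this trace from \eqref{eq:Lfree}, which tells us only how $\Delta(A)$ acts on $L$ and how $\Gamma(A^*)$ acts on $q$. So we look for a conjugate of $Q_{13}Q_{24}^{-1}$ that is $A$-linear and is built from $\Delta$ and $\Gamma$. The natural building block is the image of the canonical element of $A\otimes A^*$.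

Let $(h_a)$ and $(h^a)$ be dual bases of $A$ and $A^*$. The element $\sum_ah_a\otimes\Gamma(h^a)$, placed on legs $0,3,4$, is $X$ with its legs $1,2,3$ renamed $3,4,0$, namely $R_{40}^{-1}R_{03}$. Splitting leg $0$ into legs $1,2$ by \eqref{eq:split}, and then exchanging the two copies of $B$, we obtain
\begin{align*}
\mathcal R&=\sum_a\Delta(h_a)\otimes\Gamma(h^a)=R_{41}^{-1}R_{42}^{-1}R_{13}R_{23},\\
\mathcal R'&=\sum_a\Gamma(h^a)\otimes\Delta(h_a)=R_{23}^{-1}R_{24}^{-1}R_{31}R_{41}.
\end{align*}
In the product $\Omega=\mathcal R'\mathcal R$ the factors $R_{41}R_{41}^{-1}$ cancel, and factors on legs $1,3$ commute with factors on legs $2,4$. With $Q_{13}=R_{31}R_{13}$ and $Q_{24}^{-1}=R_{24}^{-1}R_{42}^{-1}$,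
\begin{equation}\label{eq:Omega}
\Omega=R_{23}^{-1}R_{24}^{-1}R_{31}R_{42}^{-1}R_{13}R_{23}=R_{23}^{-1}\,\bigl(Q_{13}Q_{24}^{-1}\bigr)\,R_{23}.
\end{equation}
The element $\Omega$ commutes with $a_1\otimes a_2\otimes a_3\otimes a_4$ for $a\in A$. Indeed, by \eqref{eq:Raxioms}, conjugation by $R_{23}$ turns the latter into $a_1\otimes a_3\otimes a_2\otimes a_4$, which is $\Delta(a_1)$ on legs $1,3$ times $\Delta(a_2)$ on legs $2,4$, and $Q$ commutes with $\Delta(A)$.

\begin{lemma}\label{lem:S}
$Z'$ commutes with $\mathbf S$.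
\end{lemma}

\begin{proof}
We compute the trace of $\Omega$ on $V_{ij}\otimes L$ in two ways. By \eqref{eq:Omega}, \eqref{eq:Ldecomp}, \eqref{eq:Qtraces} and the symmetry of $\mathbf S$,
\[
\operatorname{Tr}\Omega=\sum_{k,l}Z'_{kl}\,(\chi_i\otimes\chi_k)(Q)\,(\chi_j\otimes\chi_l)(Q^{-1})=\sum_{k,l}\overline{s_{ik}}\,Z'_{kl}\,s_{lj}=(\overline{\mathbf S}Z'\mathbf S)_{ij}.
\]

For the second computation let $A$ act on $V_{ij}\otimes L$ by $a(v\otimes w)=a_1\cdot v\otimes a_2\cdot w$. This is the action of $a_1\otimes a_2\otimes a_3\otimes a_4$, so $\Omega$ is $A$-linear. By \eqref{eq:Lfree}, the map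
\[
A\otimes V_{ij}\to V_{ij}\otimes L,\qquad b\otimes v\mapsto b_1\cdot v\otimes b_2\cdot q,
\]
is bijective with inverse $v\otimes b\cdot q\mapsto b_2\otimes S(b_1)\cdot v$, by the computation made for $\Psi$ in Lemma~\ref{lem:bijective}. It carries left multiplication on the factor $A$ to the action of $A$ on $V_{ij}\otimes L$, and $1\otimes v$ to $v\otimes q$. So it is enough to know $\Omega$ on $v\otimes q$. Since $\Gamma(h^a)q=h^a(1)q$ and $\sum_ah^a(1)h_a=1$, we have $\mathcal R(v\otimes q)=v\otimes q$, and therefore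
\[
\Omega(v\otimes q)=\mathcal R'(v\otimes q)=\sum_a\Gamma(h^a)v\otimes h_a\cdot q .
\]
Transported to $A\otimes V_{ij}$ and extended by $A$-linearity, $\Omega$ is the operator
\[
b\otimes v\ \mapsto\ \sum_ab\,h_{a,2}\otimes S(h_{a,1})\cdot\Gamma(h^a)v .
\]
As $A$ is a product of matrix algebras, right multiplication by $h$ on $A$ has trace $\sum_kd_k\chi_k(h)=n\lambda(h)$. Using $h_1\lambda(h_2)=\lambda(h)1$ and $\sum_a\lambda(h_a)h^a=\lambda$, we get
\[
\operatorname{Tr}\Omega=n\sum_a\lambda(h_a)\,(\chi_i\otimes\chi_j)(\Gamma(h^a))=n\,(\chi_i\otimes\chi_j)(q)=nZ'_{ij}.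
\]
Thus $\overline{\mathbf S}Z'\mathbf S=nZ'$. Multiplying on the left by $\mathbf S$ and using $\mathbf S\overline{\mathbf S}=n$ gives $Z'\mathbf S=\mathbf SZ'$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:Z}]
By Lemmas \ref{lem:T} and \ref{lem:S}, $Z'$ commutes with $\mathbf S$, $\mathbf T$ and $\mathbf C=\mathbf S^2/n$. The matrix $\mathbf C$ commutes with $\mathbf S$, and with $\mathbf T$ by (M1). So $Z=Z'\mathbf C$, with entries $Z_{ij}=Z'_{ij^*}\in\mathbb Z_{\ge0}$, commutes with all three. By \eqref{eq:traceone}, $\operatorname{Tr}Z=1$; since $Z_{00}=1$ and the entries are non-negative, $Z_{ii}=\delta_{i0}$. Finally $\operatorname{Tr}(Z\mathbf C)=\operatorname{Tr}Z'=\kappa$.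
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sign} and of the identity in Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:traceone} to the matrix $Z$ of Proposition~\ref{prop:Z}. It gives $\xi^4=1$, $\kappa$ odd, and $\xi^2=(-1)^{(\kappa-1)/2}$; also $\kappa=\operatorname{Tr}(Z\mathbf C)\ge0$. Now use \eqref{eq:quotient}.
\end{proof}

\begin{remark}
For $A=\mathbb C[D]$, $\kappa$ is the number of $y$ with $\beta(x,y)=\beta(y,x)$ for all $x$. In Proposition~\ref{prop:sharp} this gives $\kappa=1$ in cases (a) and (b), and $\kappa=3$ in case (c) and for the two products, in agreement with the signs found there. For a cyclic group of odd order, $\kappa=n$. For any $A$ of odd dimension, comparing Theorem~\ref{thm:sign} with the known sign quoted in the introduction gives $\kappa\equiv n\pmod4$, since $\chi_R(u)\neq0$.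
\end{remark}

\section{Global dimension $2$ modulo $4$}\label{sec:two}

Let $\mathcal C$ be as in Theorem~\ref{thm:twomodfour}, and write $n=2m$ with $m$ odd. For a positive integer $a$, let $\zeta_a=e^{2\pi\mathrm i/a}$ and let $\mu_a$ be the group of $a$-th roots of unity. If $\xi^4=1$, then $\tau^2=\pm2m$, so up to the factor $\sqrt{\pm m}$, which is prime to $2$, the Gauss sum is $\sqrt2=\zeta_8-\zeta_8^3$ or $\sqrt{-2}=\zeta_8+\zeta_8^3$. Each of these involves two of the three powers $\zeta_8,\zeta_8^2,\zeta_8^3$, while the Gauss sum $1+\zeta_8^2$ of the semion involves only one. We show that modulo $2$ the Gauss sum of $\mathcal C$ always involves at most one. For this we let a $2$-group act on $I$, so that modulo $2$ only its fixed points contribute to $\tau$, and we prove that there are exactly two fixed points.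

\subsection{Characters of the fusion ring and the Galois action}

The fusion ring $\mathcal K$ is the commutative ring with $\mathbb Z$-basis $[l]$, $l\in I$, product $[i][k]=\sum_lN_{ik}^l[l]$ and unit $[0]$. Put $\psi_j(l)=s_{lj}/d_j$. By (M4) and $s_{0j}=d_j$, each $\psi_j$ extends to a ring homomorphism $\mathcal K\to\mathbb C$. The $\psi_j$ are linearly independent because $\mathbf S$ is invertible, and there are $|I|=\operatorname{rank}\mathcal K$ of them; since distinct characters are linearly independent, there are no others. The value $\psi_j(l)$ is an eigenvalue of the integer matrix of multiplication by $[l]$, hence an algebraic integer. By (M2), $\psi_0(l)=d_l$, $\psi_{j^*}(l)=\overline{\psi_j(l)}=\psi_j(l^*)$, and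
\begin{equation}\label{eq:orth}
\sum_l\psi_i(l)\,\psi_j(l^*)=\sum_l\psi_i(l)\overline{\psi_j(l)}=\delta_{ij}\,\frac n{d_i^2}.
\end{equation}
So $n/d_j^2$ is a rational algebraic integer and $d_j^2\mid n$. As $4\nmid n$, \emph{all $d_j$ are odd}.

Choose $N=2^eM$ with $M$ odd, $e\ge3$, $m\mid M$ and $\theta_i^N=1$ for all $i$. By \eqref{eq:Sdef}, $s_{ij}\in\mathbb Q(\zeta_N)$, so $\psi_j(l)\in\mathbb Z[\zeta_N]$. For $\sigma\in\operatorname{Gal}(\mathbb Q(\zeta_N)/\mathbb Q)$, the composite $\sigma\circ\psi_j$ is a character, say $\psi_{\sigma(j)}$. This is an action on $I$. It fixes $0$ because $\psi_0$ is rational, and it commutes with $*$ because $\psi_{j^*}(l)=\psi_j(l^*)$. Applying $\sigma$ to \eqref{eq:orth} with $i=j$ gives $n/d_{\sigma(j)}^2=n/d_j^2$, so $d_{\sigma(j)}=d_j$.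

To control the twists we use the Galois symmetry theorem of Dong, Lin and Ng \cite[Theorem~II]{DLN}: the normalized twists $t_i=\theta_i/\gamma$ satisfy $\sigma^2(t_i)=t_{\sigma(i)}$ for all $\sigma\in\operatorname{Gal}(\mathbb Q^{ab}/\mathbb Q)$, acting on $I$ through its restriction to $\mathbb Q(\zeta_N)$. For $i=0$ this gives $\sigma^2(\gamma)=\gamma$ for all $\sigma$. Let $c$ be the order of $\gamma$; then $a^2\equiv1\pmod c$ for all $a$ prime to $c$. If a prime $p\ge5$ divided $c$, we could take $a\equiv2\pmod p$ and get $p\mid3$. So $a=5$ is allowed, and $c\mid24$. Altogether,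
\begin{equation}\label{eq:galois}
\sigma^2(\theta_i)=\theta_{\sigma(i)},\qquad \gamma^{24}=1,\qquad \xi^8=1 .
\end{equation}
It remains to exclude $\xi^4=1$.

\subsection{A $2$-group with two fixed points}

Let $H=\operatorname{Gal}(\mathbb Q(\zeta_N)/\mathbb Q(\zeta_M))\cong(\mathbb Z/2^e)^\times$, and let $G$ be the group of permutations of $I$ generated by $H$ and $*$. These commute, so $G$ is a quotient of $H\times\mathbb Z/2$ and hence a $2$-group; every orbit with more than one element has even size. Let $F\ni0$ be the set of fixed points of $G$ in $I$.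

Let $\mathfrak p$ be a prime ideal of $\mathbb Z[\zeta_N]$ containing $2$, let $\mathcal O_{\mathfrak p}$ be the localization, with residue field $\mathbb F$ of characteristic $2$, and let $W=\mathbb Q(\zeta_M)\cap\mathcal O_{\mathfrak p}$. Then $W$ is the discrete valuation ring of $\mathbb Q(\zeta_M)$ at the prime below $\mathfrak p$. Since $M$ is odd, $2$ is unramified in $\mathbb Q(\zeta_M)$, which means that the maximal ideal of $W$ is
\begin{equation}\label{eq:unramified}
W\cap\mathfrak p\mathcal O_{\mathfrak p}=2W .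
\end{equation}
Odd integers are units of $W$. In $\mathbb F$ we have $(\zeta_{2^e}-1)^{2^e}=\zeta_{2^e}^{2^e}-1=0$, so all elements of $\mu_{2^e}$ are $\equiv1$ modulo $\mathfrak p$. As $H$ fixes $\zeta_M$ and permutes $\mu_{2^e}$, it follows that $\sigma(x)\equiv x\pmod{\mathfrak p}$ for $\sigma\in H$ and $x\in\mathbb Z[\zeta_N]=\mathbb Z[\zeta_{2^e},\zeta_M]$. For $i\in F$ the values $\psi_i(l)$ are real, because $i=i^*$, and they lie in $W$, because they are fixed by $H$. The group $H$ is chosen for this last property: by \eqref{eq:unramified}, a congruence modulo $\mathfrak p$ between elements of $W$ can be divided by $2$.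

\begin{lemma}\label{lem:F}
$|F|=2$.
\end{lemma}

\begin{proof}
Call $j,j'\in I$ \emph{congruent} if $\psi_j(l)\equiv\psi_{j'}(l)\pmod{\mathfrak p}$ for all $l$. We show that each congruence class meeting $F$ contains at least two elements of $F$, and at most one nonzero element of $F$.

\emph{Step 1: every class $\mathcal B$ has even size.} Distinct classes give distinct $\mathbb F$-algebra homomorphisms $\mathcal K\otimes\mathbb F\to\mathbb F$, and their kernels are distinct maximal ideals. By the Chinese remainder theorem there is $x=\sum_lx_l[l]\in\mathcal K\otimes\mathcal O_{\mathfrak p}$ with $\psi_j(x)\equiv1$ for $j\in\mathcal B$ and $\psi_j(x)\equiv0$ for $j\notin\mathcal B$. We have $\sum_jd_j^2\psi_j(l)=\sum_js_{lj}s_{j0}=(\mathbf S^2)_{l0}=n\delta_{l0}$, so $\sum_jd_j^2\psi_j(x)=nx_0$. The right side lies in $\mathfrak p\mathcal O_{\mathfrak p}$ because $n$ is even, and the left side is $\equiv|\mathcal B|$ because the $d_j$ are odd.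

\emph{Step 2: the class $\mathcal B$ of an element $i\in F$ contains a second element of $F$.} The class is $H$-stable because $\psi_{\sigma(j)}=\sigma\circ\psi_j\equiv\psi_j$ for $\sigma\in H$. It is $*$-stable because $\psi_{j^*}(l)=\psi_j(l^*)\equiv\psi_i(l^*)=\psi_{i^*}(l)=\psi_i(l)$ for $j\in\mathcal B$. Counting orbits of $G$ gives $|\mathcal B\cap F|\equiv|\mathcal B|\equiv0\pmod2$, and $\mathcal B\cap F$ contains $i$.

\emph{Step 3: two distinct congruent elements $i,i'\in F$ cannot both be nonzero.} Suppose they are. By \eqref{eq:unramified}, $y_l=(\psi_i(l)-\psi_{i'}(l))/2$ lies in $W$. The values of $\psi_i$, $\psi_{i'}$ and $\psi_0$ are real and the three indices are distinct, so \eqref{eq:orth} gives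
\[
\sum_ly_ld_l=0,\qquad \sum_ly_l^2=\frac n4\Bigl(\frac1{d_i^2}+\frac1{d_{i'}^2}\Bigr)=\frac{m\cdot\frac12(d_i^2+d_{i'}^2)}{d_i^2d_{i'}^2}.
\]
Since $d_i^2+d_{i'}^2\equiv2\pmod8$, the last number is a quotient of odd integers, hence a unit of $W$. But modulo $2W$ squaring is additive and $d_l\equiv1$, so $\sum_ly_l^2\equiv\bigl(\sum_ly_ld_l\bigr)^2=0$. This is a contradiction.

By Steps 2 and 3, the class $\mathcal B$ of any $i\in F$ has $\mathcal B\cap F=\{0,g\}$ with $g\ne0$. So every element of $F$ is congruent to $0$, and $F=\{0,g\}$.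
\end{proof}

Both halves of the hypothesis $n\equiv2\pmod4$ are needed. For $\hat D=\mathbb Z/3$ we have $F=\{0\}$, since $*$ exchanges the other two indices; Step 1 used that $n$ is even. For $\hat D=(\mathbb Z/2)^2$ all characters take values $\pm1$ and $|F|=4$; in Step 3 one finds $\sum_ly_l^2=2$, which is not a unit.

\subsection{The Gauss sum modulo $2$}

Write $\theta_i=\alpha_i\eta_i$ with $\alpha_i\in\mu_{2^e}$ and $\eta_i\in\mu_M$; this decomposition is unique. Put $c_\alpha=\sum_{\alpha_i=\alpha}d_i^2\eta_i\in\mathbb Z[\zeta_M]$, so that $\tau=\sum_{\alpha\in\mu_{2^e}}c_\alpha\alpha$.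

\begin{lemma}\label{lem:gauss}
There are $b_0,\dots,b_3\in\mathbb Z[\zeta_M]$ with $\tau=\sum_{j=0}^3b_j\zeta_8^j$ such that at most one of $b_1,b_2,b_3$ is not in $2W$.
\end{lemma}

\begin{proof}
For odd $a$ let $\sigma_a\in H$ be the element with $\zeta_{2^e}\mapsto\zeta_{2^e}^a$. By \eqref{eq:galois}, $\alpha_{\sigma_a(i)}=\alpha_i^{a^2}$ and $\eta_{\sigma_a(i)}=\eta_i$. So $\sigma_a$ maps $\{i:\alpha_i=\alpha\}$ bijectively onto $\{i:\alpha_i=\alpha^{a^2}\}$ and preserves $d_i^2\eta_i$, and $c_{\alpha^{a^2}}=c_\alpha$.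

The squares in $(\mathbb Z/2^e)^\times$ are exactly the classes $\equiv1\pmod8$: every odd square is $\equiv1\pmod8$, and both sets have $2^{e-3}$ elements, since $a^2=1$ has the four solutions $\pm1,\ 2^{e-1}\pm1$. If $\alpha$ has order $2^k\ge16$, then $c$ is constant on $\{\alpha^{1+8x}:x\in\mathbb Z\}=\alpha\mu_{2^{k-3}}$, whose elements sum to $0$ as $2^{k-3}\ge2$. These cosets partition the elements of order at least $16$. Therefore
\[
\tau=\sum_{\alpha\in\mu_8}c_\alpha\alpha=\sum_{j=0}^3b_j\zeta_8^j,\qquad b_j=c_{\zeta_8^j}-c_{-\zeta_8^j}.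
\]

For $\alpha\in\mu_8$ we have $\alpha^{a^2}=\alpha$, and $\theta_{i^*}=\theta_i$, $d_{i^*}=d_i$; so the set $\{i:\alpha_i=\alpha\}$ is $G$-stable and $d_i^2\eta_i$ is constant on $G$-orbits. Orbits of even size contribute multiples of $2$, so $c_\alpha\equiv\sum_{i\in F,\ \alpha_i=\alpha}d_i^2\eta_i\pmod{2W}$. By Lemma~\ref{lem:F}, $F=\{0,g\}$. The index $0$ has $\alpha_0=1$ and contributes only to $b_0$, and $g$ contributes to at most one $b_j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:twomodfour}]
Suppose $\xi^4=1$, so that $\tau^2=\xi^2n=\pm2m$. Choose $\epsilon=\pm1$ with $\epsilon m\equiv1\pmod4$, and write $m=m_0f^2$ with $m_0$ squarefree; then $\epsilon m_0\equiv1\pmod4$. For an odd prime $p$, Section~\ref{sec:cyclic} shows that $p^*=(-1)^{(p-1)/2}p$ is the square of $\sum_x\zeta_p^{x^2}\in\mathbb Z[\zeta_p]$. The product of the $p^*$ over $p\mid m_0$ is $\pm m_0$ and is $\equiv1\pmod4$, so it equals $\epsilon m_0$. Since $m_0\mid M$, there is $w\in\mathbb Z[\zeta_M]$ with $w^2=\epsilon m$, and $w$ is a unit of $W$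 because $w^2$ is odd. Now $(\tau/w)^2=\pm2$, so $\tau=\pm w(\zeta_8-\zeta_8^3)$ or $\tau=\pm w(\zeta_8+\zeta_8^3)$. As $[\mathbb Q(\zeta_{8M}):\mathbb Q(\zeta_M)]=4$, the elements $1,\zeta_8,\zeta_8^2,\zeta_8^3$ are linearly independent over $\mathbb Q(\zeta_M)$. Comparing with Lemma~\ref{lem:gauss} gives $b_1=\pm w$ and $b_3=\pm w$. Neither lies in $2W$, which contradicts the lemma. So $\xi^4\ne1$, and $\xi^4=-1$ by \eqref{eq:galois}.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
The category $\operatorname{Rep}A$ has positive integer dimensions, global dimension $n=\dim A$, and $\xi^4=1$ by Section~\ref{sec:invariant}. If $n\equiv2\pmod4$, Theorem~\ref{thm:twomodfour} would give $\xi^4=-1$. Hence $4\mid n$ whenever $n$ is even.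
\end{proof}

\begin{thebibliography}{9}

\bibitem{BK} Bakalov and Kirillov, \emph{Lectures on tensor categories}.

\bibitem{DLN} Dong, Lin and Ng, \emph{Congruence property in conformal field theory}, Algebra \& Number Theory 9 (2015).

\bibitem{EGNO} Etingof, Gelaki, Nikshych and Ostrik, \emph{Tensor Categories}.

\bibitem{SZ} Yorck Sommerhaeuser and Yongchang Zhu, \emph{On the Central Charge of a Factorizable Hopf Algebra}, arXiv:0906.3471 (2009).

\end{thebibliography}
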